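\title{The maximal number of ergodic equilibrium states of the singular value function}

\begin{abstract}
Let $A_1,\dots,A_N$ be invertible real $d\times d$ matrices and let $s\in(0,d)$ be a non-integer. We prove that the singular value function $\varphi^s$, viewed as a submultiplicative potential on the full shift, has at most $(d-\lfloor s\rfloor)\binom{d}{\lfloor s\rfloor}$ ergodic equilibrium states, and that this bound is attained. This confirms a conjecture stated by Bochi and Morris. More generally, for $\alpha_1\ge\dots\ge\alpha_d\ge0$ the potential $\prod_k\sigma_k^{\alpha_k}$ has at most as many ergodic equilibrium states as $\alpha$ has distinct rearrangements, and for non-constant $\alpha$ we determine the tuples of matrices for which equality holds. The proof uses the Cartan decomposition of the Zariski closure of the semigroup generated by the matrices to write the potential, up to bounded factors, as a maximum of quasi-multiplicative potentials indexed by rearrangements of $\alpha$.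
\end{abstract}

\section{Introduction}

\subsection{The singular value function and its equilibrium states}

Let $d\ge2$. For $A\in GL_d(\mathbb R)$ let $\sigma_1(A)\ge\dots\ge\sigma_d(A)>0$ be the singular values of $A$, that is, the semi-axes of the image of the unit ball under $A$. For $s\in(0,d)$, Falconer's singular value function is
\[
\varphi^s(A)=\sigma_1(A)\cdots\sigma_{\lfloor s\rfloor}(A)\,\sigma_{\lceil s\rceil}(A)^{s-\lfloor s\rfloor}.
\]
It measures the $s$-dimensional cost of covering this ellipsoid by cubes. If $s\notin\mathbb Z$ and $k=\lfloor s\rfloor$, the ellipsoid lies in a box that is covered by at most $2^k\sigma_1\cdots\sigma_k/\sigma_{k+1}^k$ cubes of side $2\sigma_{k+1}$, and the sum of the $s$-th powers of their sides is at most $2^{k+s}\varphi^s(A)$.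

Fix $N\ge1$ and $A_1,\dots,A_N\in GL_d(\mathbb R)$. Let $\Sigma_N=\{1,\dots,N\}^{\mathbb N}$ be the full shift with shift map $T$. For a word $\mathtt i=i_1\cdots i_n$ in the letters $1,\dots,N$ write $|\mathtt i|=n$ and $A_{\mathtt i}=A_{i_1}\cdots A_{i_n}$, and let $[\mathtt i]\subset\Sigma_N$ be the cylinder of sequences that begin with $\mathtt i$. The \emph{pressure}
\[
P(\varphi^s)=\lim_{n\to\infty}\frac1n\log\sum_{|\mathtt i|=n}\varphi^s(A_{\mathtt i})
\]
is the exponential growth rate of the total cost of covering the ellipsoids of generation $n$. A $T$-invariant Borel probability measure $\mu$ on $\Sigma_N$ with entropy $h(\mu)$ is an \emph{equilibrium state} of $\varphi^s$ if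
\[
h(\mu)+\lim_{n\to\infty}\frac1n\sum_{|\mathtt i|=n}\mu[\mathtt i]\log\varphi^s(A_{\mathtt i})=P(\varphi^s).
\]
The left side never exceeds the right side (see \eqref{eq:variational}). The entropy measures how many words $\mu$ sees, and the second term is the average growth rate of $\varphi^s$ along them, so an equilibrium state is a measure whose words account for the full growth of the sum that defines the pressure.

An equilibrium state need not be unique. Take $d=N=2$, $0<s<1$, $A_1=\operatorname{diag}(t_1,t_2)$ and $A_2=\operatorname{diag}(t_2,t_1)$ with $t_1>t_2>0$. Then $\varphi^s(A_{\mathtt i})=\|A_{\mathtt i}\|^s$ is the larger of the $s$-th powers of the two diagonal entries of $A_{\mathtt i}$. Each of the two entries contributes $(t_1^s+t_2^s)^n$ when summed over $|\mathtt i|=n$, and each produces its own equilibrium state: the Bernoulli measures with weights proportional to $(t_1^s,t_2^s)$ and to $(t_2^s,t_1^s)$ (Proposition~\ref{prop:triangular}).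

In dimension $d$, with $s\notin\mathbb Z$ and $k=\lfloor s\rfloor$, the value of $\varphi^s$ at a diagonal matrix whose entries have absolute values $x_1,\dots,x_d$ is the largest of the monomials $x_j^{s-k}\prod_{i\in I}x_i$ with $|I|=k$ and $j\notin I$. There are $(d-k)\binom dk$ of them, one for each \emph{nested} pair $I\subset J=I\cup\{j\}$ of subsets of $\{1,\dots,d\}$ of sizes $k$ and $k+1$. It is known that equilibrium states exist, that the number of ergodic ones is at most $\binom{d}{\lfloor s\rfloor}\binom{d}{\lceil s\rceil}$, and that for $s\notin\mathbb Z$ its maximum over simultaneously triangularizable tuples is $(d-\lfloor s\rfloor)\binom d{\lfloor s\rfloor}$. The following conjecture is stated in \cite{BM}.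

\medskip
\noindent\textbf{Conjecture.} \emph{Let $s\in(0,d)\setminus\mathbb Z$. The maximum, over all $N\ge1$ and all $(A_1,\dots,A_N)\in GL_d(\mathbb R)^N$, of the number of ergodic equilibrium states of $\varphi^s$ is $(d-\lfloor s\rfloor)\binom d{\lfloor s\rfloor}=\lceil s\rceil\binom d{\lceil s\rceil}$.}
\medskip

The general bound $\binom dk\binom d{k+1}$ is the number of \emph{all} pairs $(I,J)$ with $|I|=k$ and $|J|=k+1$; the conjecture says that only the nested pairs count. The two numbers agree for $k=0$ and $k=d-1$. For $1\le k\le d-2$ they differ, because $\binom dk\ge d>k+1$; the first such case is $d=3$, $1<s<2$, where they are $9$ and $6$.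

\subsection{Results}

We prove the conjecture for a wider class of potentials. Fix $\alpha=(\alpha_1,\dots,\alpha_d)$ with $\alpha_1\ge\dots\ge\alpha_d\ge0$, put $\alpha_{d+1}=0$ and $c_k=\alpha_k-\alpha_{k+1}\ge0$, and define
\begin{equation}\label{eq:phi}
\varphi^\alpha(A)=\prod_{k=1}^d\sigma_k(A)^{\alpha_k}=\prod_{k=1}^d\|\wedge^kA\|^{c_k}.
\end{equation}
Here $\wedge^kA$ is the map induced by $A$ on $\wedge^k\mathbb R^d$, and $\|\cdot\|$ is the operator norm for the standard inner product: for every orthonormal basis $e_1,\dots,e_d$ of $\mathbb R^d$, the vectors $e_I=e_{i_1}\wedge\dots\wedge e_{i_k}$, $I=\{i_1<\dots<i_k\}$, form an orthonormal basis of $\wedge^k\mathbb R^d$. Recall that $\wedge^k(AB)=\wedge^kA\,\wedge^kB$, that $\wedge^k(A^T)=(\wedge^kA)^T$, so that $\wedge^kA$ is orthogonal when $A$ is, and that the entries of $\wedge^kA$ are the $k\times k$ minors of $A$. The singular value decomposition gives $\|\wedge^kA\|=\sigma_1(A)\cdots\sigma_k(A)$, and the second equality in \eqref{eq:phi} follows from $\alpha_j=\sum_{k\ge j}c_k$. Since $\alpha$ is non-increasing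 and non-negative, the exponents $c_k$ are non-negative, and therefore $\varphi^\alpha(AB)\le\varphi^\alpha(A)\varphi^\alpha(B)$. Pressure and equilibrium states of $\varphi^\alpha$ are defined as for $\varphi^s$.

A \emph{rearrangement} of $\alpha$ is a vector $w\in\mathbb R^d$ obtained from $\alpha$ by permuting the coordinates. Let $M(\alpha)$ be the number of distinct rearrangements: if the distinct values among the $\alpha_k$ occur with multiplicities $m_1,\dots,m_r$, then $M(\alpha)=d!/(m_1!\cdots m_r!)$.

\begin{theorem}\label{thm:main}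
For all $N\ge1$ and $A_1,\dots,A_N\in GL_d(\mathbb R)$, the number of ergodic equilibrium states of $\varphi^\alpha$ is at most $M(\alpha)$. For each $d$ and $\alpha$ this bound is attained by some tuple of diagonal matrices.
\end{theorem}

\begin{corollary}\label{cor:conj}
Let $s\in(0,d)\setminus\mathbb Z$. The maximum number of ergodic equilibrium states of $\varphi^s$ is exactly $(d-\lfloor s\rfloor)\binom d{\lfloor s\rfloor}=\lceil s\rceil\binom d{\lceil s\rceil}$.
\end{corollary}

\begin{proof}
Let $k=\lfloor s\rfloor$. Then $\varphi^s=\varphi^\alpha$ where $\alpha$ has $k$ entries equal to $1$, one entry equal to $s-k$, and $d-k-1$ entries equal to $0$. As $0<s-k<1$, these three values are distinct, and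
\[
M(\alpha)=\frac{d!}{k!\,1!\,(d-k-1)!}=(d-k)\binom dk=(k+1)\binom d{k+1}.\qedhere
\]
\end{proof}

For an integer $s=k$ the vector $\alpha$ has only the values $1$ and $0$, and Theorem~\ref{thm:main} gives the maximum $\binom dk$, which is smaller than $(d-k)\binom dk$ unless $k=d-1$. The formula of the conjecture therefore needs $s\notin\mathbb Z$.

\begin{theorem}\label{thm:equality}
Let $\alpha$ be non-constant. The number of ergodic equilibrium states of $\varphi^\alpha$ equals $M(\alpha)$ if and only if both of the following hold.
\begin{enumerate}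
\item[(1)] The matrices $A_1,\dots,A_N$ are simultaneously triangularizable over $\mathbb R$.
\item[(2)] If $a_1(\ell),\dots,a_d(\ell)$ are the diagonal entries of $A_\ell$ in triangular form and $p_w(\ell)=\prod_i|a_i(\ell)|^{w_i}$, then the vectors $p_w\in\mathbb R^N$, with $w$ ranging over the rearrangements of $\alpha$, are pairwise distinct, and $\sum_\ell p_w(\ell)$ is the same for all $w$.
\end{enumerate}
\end{theorem}

Constant $\alpha$ must be excluded: then $\varphi^\alpha=|\det|^{\alpha_1}$ is multiplicative, and every tuple has exactly $M(\alpha)=1$ ergodic equilibrium state (Example~\ref{ex:bernoulli}).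

\subsection{The method}

A potential that is multiplicative up to constants, once short connecting words are allowed, has at most one ergodic equilibrium state. It therefore suffices to write $\varphi^\alpha$, up to bounded factors, as a maximum of at most $M(\alpha)$ such potentials (Section~\ref{sec:potentials}). For diagonal matrices the monomials $p_w$ do this (Section~\ref{sec:triangular}). Section~\ref{sec:examples} works out by hand two examples in dimension three that show what replaces the monomials when the matrices are not triangularizable. In general we pass to the Zariski closure $G$ of the semigroup generated by the matrices. After a reduction, every element of the identity component of $G$ has the form $u_1\exp(H)u_2$ with $u_1,u_2$ orthogonal and $H$ in a cone $\mathfrak a^+$ of simultaneously diagonal matrices, so its singular values are $e^{\chi_1(H)},\dots,e^{\chi_d(H)}$ for fixed linear functionals $\chi_i$ (Section~\ref{sec:group}). Hence $\varphi^\alpha$ is the largest of the functions $e^{\sum_iw_i\chi_i(H)}$, as in the diagonal case. Highest weight theory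 shows that those which are needed are products of operator norms on irreducible modules (Section~\ref{sec:weights}), and Zariski density supplies the connecting words (Section~\ref{sec:connect}). Section~\ref{sec:equality} proves Theorem~\ref{thm:equality}. The uniqueness statement on which the count rests is proved in Section~\ref{sec:gibbs}, which is independent of the matrices.

\section{Potentials and a counting principle}\label{sec:potentials}

A \emph{potential} is a function $\Phi$ on nonempty words such that $\Phi(\mathtt{ij})\le\Phi(\mathtt i)\Phi(\mathtt j)$ for all $\mathtt i,\mathtt j$ and $\Phi(\mathtt i)\ge e^{-c|\mathtt i|}$ for some constant $c$. We set $\Phi(\emptyset)=1$. The function $\mathtt i\mapsto\varphi^\alpha(A_{\mathtt i})$ is a potential, which we again call $\varphi^\alpha$. The lower bound uses invertibility: $\varphi^\alpha(A_{\mathtt i})\ge\varphi^\alpha(A_{\mathtt i}^{-1})^{-1}\ge(\max_\ell\varphi^\alpha(A_\ell^{-1}))^{-|\mathtt i|}$.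

A \emph{measure} is a Borel probability measure on $\Sigma_N$. For a potential $\Phi$ and a $T$-invariant measure $\mu$, the sequences
\[
\log Z_n(\Phi)=\log\sum_{|\mathtt i|=n}\Phi(\mathtt i),\qquad \sum_{|\mathtt i|=n}\mu[\mathtt i]\log\Phi(\mathtt i),\qquad-\sum_{|\mathtt i|=n}\mu[\mathtt i]\log\mu[\mathtt i]
\]
are subadditive in $n$. For the second this follows from $\sum_{|\mathtt j|=m}\mu[\mathtt{ij}]=\mu[\mathtt i]$ and, by invariance, $\sum_{|\mathtt i|=n}\mu[\mathtt{ij}]=\mu[\mathtt j]$; for the third it is the subadditivity of Shannon entropy. A subadditive sequence $(a_n)$ satisfies $\lim a_n/n=\inf a_n/n$. The three limits are the pressure $P(\Phi)$, the growth rate $\Lambda_\Phi(\mu)$ and the entropy $h(\mu)$; all are finite.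

Let $W$ be a finite set of words and let $q_{\mathtt i}\ge0$ $(\mathtt i\in W)$ have sum $q>0$. Jensen's inequality for the probability vector $(q_{\mathtt i}/q)$ gives, with terms $q_{\mathtt i}=0$ omitted,
\begin{equation}\label{eq:jensen}
\sum_{\mathtt i\in W}q_{\mathtt i}\log\frac{\Phi(\mathtt i)}{q_{\mathtt i}}\le q\log\sum_{\mathtt i\in W}\Phi(\mathtt i)-q\log q .
\end{equation}
Since $h(\mu)$ and $\Lambda_\Phi(\mu)$ are infima, it follows that for every $n$
\begin{equation}\label{eq:variational}
n\bigl(h(\mu)+\Lambda_\Phi(\mu)\bigr)\le\sum_{|\mathtt i|=n}\mu[\mathtt i]\log\frac{\Phi(\mathtt i)}{\mu[\mathtt i]}\le\log Z_n(\Phi),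
\end{equation}
and so $h(\mu)+\Lambda_\Phi(\mu)\le P(\Phi)$. An invariant measure is an \emph{equilibrium state} of $\Phi$ if equality holds.

For positive functions on the same set we write $\Phi\asymp\Phi'$ if $\Phi/\Phi'$ is bounded above and below by positive constants. Potentials with $\Phi\asymp\Phi'$ have the same $P$, the same $\Lambda$ and the same equilibrium states. In particular, replacing every $A_\ell$ by $XA_\ell X^{-1}$ changes nothing, because $\varphi^\alpha(XAX^{-1})\le\varphi^\alpha(X)\varphi^\alpha(A)\varphi^\alpha(X^{-1})$ and likewise with $X$ and $X^{-1}$ exchanged.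

\begin{definition}
A potential $\Phi$ is \emph{quasi-multiplicative} if there are a finite set $S$ of nonempty words and $\kappa>0$ such that for all nonempty words $\mathtt i,\mathtt j$ some $\mathtt k\in S$ satisfies $\Phi(\mathtt{ikj})\ge\kappa\,\Phi(\mathtt i)\Phi(\mathtt j)$.
\end{definition}

\begin{proposition}\label{prop:unique}
A quasi-multiplicative potential has at most one ergodic equilibrium state.
\end{proposition}

The proof is in Section~\ref{sec:gibbs}.

\begin{example}\label{ex:bernoulli}
Let $p(1),\dots,p(N)>0$, let $Q=\sum_\ell p(\ell)$, and extend $p$ to words by $p(i_1\cdots i_n)=p(i_1)\cdots p(i_n)$; we call such a potential \emph{multiplicative}. Then $Z_n(p)=Q^n$ and $P(p)=\log Q$. The Bernoulli measure $b$ with weights $p(\ell)/Q$ is ergodic, and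
\[
h(b)+\Lambda_p(b)=\sum_\ell\frac{p(\ell)}Q\Bigl(-\log\frac{p(\ell)}Q+\log p(\ell)\Bigr)=\log Q .
\]
The potential $p$ is quasi-multiplicative with $S=\{1\}$ and $\kappa=p(1)$, so $b$ is its only ergodic equilibrium state.
\end{example}

\begin{lemma}[Counting principle]\label{lem:count}
Let $\Phi,\Phi_1,\dots,\Phi_r$ be potentials with $\Phi\asymp\max_j\Phi_j$. Every ergodic equilibrium state of $\Phi$ is an equilibrium state of some $\Phi_j$ with $P(\Phi_j)=P(\Phi)$. If all $\Phi_j$ are quasi-multiplicative, then $\Phi$ has at most $r$ ergodic equilibrium states.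
\end{lemma}

\begin{proof}
Kingman's subadditive ergodic theorem states that if $\mu$ is ergodic and $f_n$ are bounded measurable functions with $f_{n+m}\le f_n+f_m\circ T^n$, then $f_n/n\to\inf_n\frac1n\int f_n\,d\mu$ almost everywhere. Let $\mu$ be an ergodic equilibrium state of $\Phi$ and apply the theorem to $f_n(x)=\log\Phi(x_1\cdots x_n)$ and to the same functions for each $\Phi_j$. The limits are $\Lambda_\Phi(\mu)$ and $\Lambda_{\Phi_j}(\mu)$. At a point where all these limits hold, $\Phi\asymp\max_j\Phi_j$ gives $\Lambda_\Phi(\mu)=\max_j\Lambda_{\Phi_j}(\mu)$. Let $j$ attain the maximum. Since $\Phi_j\le C\Phi$ for a constant $C$,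
\[
P(\Phi_j)\le P(\Phi)=h(\mu)+\Lambda_\Phi(\mu)=h(\mu)+\Lambda_{\Phi_j}(\mu)\le P(\Phi_j),
\]
and equality holds throughout. The last claim follows from Proposition~\ref{prop:unique}.
\end{proof}

\section{Block reduction and the triangular case}\label{sec:triangular}

The entries above the diagonal blocks of a block triangular tuple do affect $\varphi^\alpha$ by unbounded factors: the $n$-th power of a $2\times2$ Jordan block with eigenvalue $1$ has norm at least $n$, while its diagonal part has norm $1$. They do not affect exponential rates.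

\begin{lemma}\label{lem:block}
Let $A_1,\dots,A_N$ be block upper triangular with respect to a common partition into blocks, and let $B_\ell$ be the block diagonal part of $A_\ell$. The potentials $\varphi^\alpha(A_{\mathtt i})$ and $\varphi^\alpha(B_{\mathtt i})$ have the same pressure, the same $\Lambda(\mu)$ for every invariant $\mu$, and hence the same equilibrium states.
\end{lemma}

\begin{proof}
Write $P_A,\Lambda_A,P_B,\Lambda_B$ for the quantities to be compared. For $t>0$ let $D_t$ be the diagonal matrix that acts as $t^j$ on the $j$-th block. Fix a word $\mathtt i$ and put $A=A_{\mathtt i}$ and $B=B_{\mathtt i}$; then $B$ is the block diagonal part of $A$. Conjugation by $D_t$ multiplies the $(i,j)$ block of $A$ by $t^{i-j}$, and this block is zero for $i>j$, so $D_tAD_t^{-1}\to B$ as $t\to\infty$.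

For $I\subset\{1,\dots,d\}$ let $\rho(I)$ be the sum of the block indices of the elements of $I$, so that $\wedge^kD_t\,e_I=t^{\rho(I)}e_I$ for the standard basis. The $(I,I')$ entry of $\wedge^k(D_tAD_t^{-1})$ is $t^{\rho(I)-\rho(I')}$ times that of $\wedge^kA$, and it converges to the $(I,I')$ entry of $\wedge^kB$. If $\rho(I)=\rho(I')$, the entries of $\wedge^kA$ and $\wedge^kB$ agree. Otherwise the limit is zero: for $\rho(I)<\rho(I')$ because the power of $t$ tends to zero, and for $\rho(I)>\rho(I')$ because convergence forces the entry of $\wedge^kA$ to vanish. Thus $\wedge^kB=\sum_r\pi_r(\wedge^kA)\pi_r$, where $\pi_r$ is the orthogonal projection onto the span of the $e_I$ with $\rho(I)=r$, and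
$\|\wedge^kB\|=\max_r\|\pi_r(\wedge^kA)\pi_r\|\le\|\wedge^kA\|$. By \eqref{eq:phi}, $\varphi^\alpha(B_{\mathtt i})\le\varphi^\alpha(A_{\mathtt i})$, so $P_B\le P_A$ and $\Lambda_B(\mu)\le\Lambda_A(\mu)$.

Conversely, $P$ and $\Lambda$ are infima and are unchanged by conjugation, so for all $n$ and $t$
\[
P_A\le\frac1n\log\sum_{|\mathtt i|=n}\varphi^\alpha(D_tA_{\mathtt i}D_t^{-1}),\qquad\Lambda_A(\mu)\le\frac1n\sum_{|\mathtt i|=n}\mu[\mathtt i]\log\varphi^\alpha(D_tA_{\mathtt i}D_t^{-1}).
\]
Let $t\to\infty$, using the continuity of $\varphi^\alpha$ on $GL_d(\mathbb R)$, and then $n\to\infty$. This gives $P_A\le P_B$ and $\Lambda_A(\mu)\le\Lambda_B(\mu)$.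
\end{proof}

\begin{proposition}\label{prop:triangular}
Let $A_1,\dots,A_N$ be simultaneously triangularizable over $\mathbb R$, and let $p_w$ be as in Theorem~\ref{thm:equality}. Put $Q_w=\sum_\ell p_w(\ell)$, and let $b_w$ be the Bernoulli measure with weights $p_w(\ell)/Q_w$. The ergodic equilibrium states of $\varphi^\alpha$ are exactly the measures $b_w$ with $Q_w$ maximal. There are $M(\alpha)$ of them if and only if all $Q_w$ are equal and the vectors $p_w$ are pairwise distinct.
\end{proposition}

\begin{proof}
By conjugation and Lemma~\ref{lem:block} with $1\times1$ blocks, we may replace $A_\ell$ by $B_\ell=\operatorname{diag}(a_1(\ell),\dots,a_d(\ell))$. The singular values of the diagonal matrix $B_{\mathtt i}$ are the absolute values $x_1,\dots,x_d$ of its entries, and $\prod_ix_i^{w_i}=p_w(\mathtt i)$, where $p_w$ is extended multiplicatively to words. By the rearrangement inequality, $\sum_iw_i\log x_i$ is largest when $w$ is ordered like $(x_i)$, and then it equals $\log\varphi^\alpha(B_{\mathtt i})$. Thus $\varphi^\alpha(B_{\mathtt i})=\max_wp_w(\mathtt i)$. Hence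 $\max_wQ_w^n\le Z_n(\varphi^\alpha)\le\sum_wQ_w^n$, and $P(\varphi^\alpha)=\log\max_wQ_w$.

By Lemma~\ref{lem:count} and Example~\ref{ex:bernoulli}, every ergodic equilibrium state of $\varphi^\alpha$ is $b_w$ for some $w$ with $\log Q_w=P(\varphi^\alpha)$. Conversely, if $Q_w$ is maximal, then $p_w\le\varphi^\alpha$ gives
\[
P(\varphi^\alpha)=\log Q_w=h(b_w)+\Lambda_{p_w}(b_w)\le h(b_w)+\Lambda_{\varphi^\alpha}(b_w)\le P(\varphi^\alpha),
\]
so $b_w$ is an equilibrium state. The number of such measures is $M(\alpha)$ exactly when every $Q_w$ is maximal and the $b_w$ are pairwise distinct; and when $Q_w=Q_{w'}$, we have $b_w=b_{w'}$ if and only if $p_w=p_{w'}$.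
\end{proof}

The proposition applies to every triangular form, so condition (2) of Theorem~\ref{thm:equality} does not depend on the form chosen. To make all $Q_w$ equal, we symmetrize the two-dimensional example of the introduction.

\begin{example}[The bound is attained]\label{ex:sharp}
Let $N=d!$, index the letters by the permutations $\pi$ of $\{1,\dots,d\}$, fix $t_1>\dots>t_d>0$, and let $A_\pi=\operatorname{diag}(t_{\pi(1)},\dots,t_{\pi(d)})$. If $w_i=\alpha_{\tau(i)}$, then $Q_w=\sum_\pi\prod_it_{\pi(i)}^{\alpha_{\tau(i)}}=\sum_\pi\prod_jt_{\pi\tau^{-1}(j)}^{\alpha_j}$, and this does not depend on $\tau$ because $\pi\tau^{-1}$ runs through all permutations. Suppose $p_w=p_{w'}$, and put $v=w-w'$ and $x_i=\log t_i$. Then $\sum_iv_ix_{\pi(i)}=0$ for all $\pi$. Subtracting the identity for the transposition $\pi=(i\,j)$ from that for $\pi=\mathrm{id}$ gives $(v_i-v_j)(x_i-x_j)=0$, so all $v_i$ are equal. Since $w$ and $w'$ have the same sum, $v=0$. By Proposition~\ref{prop:triangular} there are exactly $M(\alpha)$ ergodic equilibrium states.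
\end{example}

\section{Two examples in dimension three}\label{sec:examples}

All lower bounds for norms of products in this paper come from one observation.

\begin{lemma}\label{lem:connect}
Let $V,W,V',E$ be nonzero Euclidean spaces, and let $h\colon V\to W$ and $g\colon V'\to E$ be injective linear maps. There are unit vectors $x\in W$ and $y\in V'$ such that $\|g\gamma h\|\ge|\langle y,\gamma x\rangle|\,\|g\|\,\|h\|$ for every linear map $\gamma\colon W\to V'$.
\end{lemma}

\begin{proof}
Choose unit vectors $v\in V$ and $y\in V'$ with $\|hv\|=\|h\|$ and $\|gy\|=\|g\|$, and put $x=hv/\|h\|$. The vector $y$ maximizes the quadratic form of $g^Tg$ on the unit sphere, so it is an eigenvector of $g^Tg$, and $gy\perp gy'$ whenever $y'\perp y$. Hence $\|gz\|\ge|\langle y,z\rangle|\,\|g\|$ for all $z\in V'$. Take $z=\gamma hv=\|h\|\gamma x$.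
\end{proof}

In both examples $d=3$, $s=1+\theta$ with $0<\theta<1$, and $\alpha=(1,\theta,0)$. Thus $M(\alpha)=6$ and $\varphi^s(A)=\|A\|^{1-\theta}\|\wedge^2A\|^\theta$.

\begin{example}[An irreducible block]\label{ex:root}
Let $A_\ell$ be block diagonal with blocks $C_\ell\in GL_2(\mathbb R)$ and $a_\ell\ne0$, where $C_1,\dots,C_N$ have no common invariant line. A product $A=A_{\mathtt i}$ with blocks $C$ and $a$ has singular values $\sigma_1=\sigma_1(C)$, $\sigma_2=\sigma_2(C)$ and $|a|$, so
\[
\|A\|=\max(\|C\|,|a|),\qquad\|\wedge^2A\|=\max(|\det C|,\|C\|\,|a|).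
\]
Consequently $\varphi^s(A)$ is the largest of the four products
\[
\|C\|^{1-\theta}|\det C|^\theta,\qquad\|C\|\,|a|^\theta,\qquad\|C\|^\theta|a|,\qquad|a|^{1-\theta}|\det C|^\theta .
\]
Number the singular values $\sigma_1,\sigma_2,|a|$ by $1,2,3$. The first three products are the monomials $\sigma_1\sigma_2^\theta$, $\sigma_1|a|^\theta$ and $|a|\sigma_1^\theta$ and belong to the nested pairs $\{1\}\subset\{1,2\}$, $\{1\}\subset\{1,3\}$ and $\{3\}\subset\{1,3\}$. The fourth belongs to the pair $\{3\},\{1,2\}$, which is not nested, and it is redundant: it equals $|a|^{1-\theta}\sigma_1^\theta\sigma_2^\theta$, which is at most the third product if $\sigma_2\le|a|$ and at most the first if $|a|\le\sigma_2$.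

Each of the first three products has the form $\|C_{\mathtt i}\|^tq(\mathtt i)$ with $t>0$ and $q$ multiplicative, and is quasi-multiplicative. Indeed, for unit vectors $x,y\in\mathbb R^2$ the span of the vectors $C_{\mathtt k}x$, $\mathtt k\ne\emptyset$, is nonzero and invariant under every $C_\ell$, so it is $\mathbb R^2$, and $\langle y,C_{\mathtt k}x\rangle\ne0$ for some $\mathtt k$. By compactness of the set of pairs $(x,y)$ there are a finite set $S$ of words and $\delta>0$ with $\max_{\mathtt k\in S}|\langle y,C_{\mathtt k}x\rangle|\ge\delta$ for all $(x,y)$. Lemma~\ref{lem:connect} gives $\|C_{\mathtt{ikj}}\|\ge\delta\|C_{\mathtt i}\|\|C_{\mathtt j}\|$ for some $\mathtt k\in S$, and $\kappa=\delta^t\min_{\mathtt k\in S}q(\mathtt k)$ works. By Lemma~\ref{lem:count} there are at most three ergodic equilibrium states.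

Of the six monomials $\sigma_1^{w_1}\sigma_2^{w_2}|a|^{w_3}$, the three with $w_1<w_2$ are never needed, because $\sigma_1\ge\sigma_2$ always. The three with $w_1\ge w_2$ are products of non-negative powers of operator norms on invariant subspaces of $\mathbb R^3$ and $\wedge^2\mathbb R^3$, and this is what makes them submultiplicative.
\end{example}

\begin{example}[Permuted axes]\label{ex:cyclic}
Read the indices of the standard basis $e_1,e_2,e_3$ modulo $3$. Say that $A$ has \emph{shift} $r$ if $Ae_i=a_ie_{i+r}$ for all $i$, with $a_i\ne0$. Suppose that every $A_\ell$ has a shift, and that the shift of $A_1$ is nonzero modulo $3$. Shifts add under multiplication. The singular values of $A$ are the $|a_i|$, so $\varphi^s(A)=\max(\Phi^+(A),\Phi^-(A))$ with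
\[
\Phi^\pm(A)=\max_i|a_i|\,|a_{i\pm1}|^\theta .
\]
If $B$ has shift $r$ and entries $b_i$, then $AB$ has entries $a_{i+r}b_i$. A single monomial $m_i(A)=|a_i||a_{i+1}|^\theta$ therefore satisfies $m_i(AB)=m_{i+r}(A)m_i(B)$, in which the index changes, while the maximum $\Phi^+$ over the orbit of the index is submultiplicative. It is also quasi-multiplicative. Let $g,h$ be products with $\Phi^+(g)=m_j(g)$ and $\Phi^+(h)=m_i(h)$, and let $h$ have shift $r$. One of $A_1,A_1^2,A_1^3$, call it $\gamma$, has shift $j-i-r$, and $m_i(g\gamma h)=m_j(g)m_{i+r}(\gamma)m_i(h)$. The middle factor takes finitely many positive values. The same argument with $i-1$ in place of $i+1$ applies to $\Phi^-$. So there are at most two ergodic equilibrium states, one for each orbit of $\mathbb Z/3$ on the six rearrangements.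
\end{example}

The second example also shows the difficulty in connecting words. For each exterior power separately, a suitable shift carries any coordinate line of $\mathbb R^3$, or of $\wedge^2\mathbb R^3$, to any other. But no single shift carries the pair $(e_i,\,e_i\wedge e_{i+1})$ to lines of the form $(e_j,\,e_j\wedge e_{j-1})$. One word has to serve all exterior powers at once, and this is possible only within an orbit of \emph{tuples} of subspaces. The general proof must therefore find, for each monomial that is needed, a tuple of subspaces on which norms reproduce it; take the maximum over the orbit of the tuple; and find connecting words for all entries of a tuple simultaneously.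

\section{The Zariski closure and its Cartan decomposition}\label{sec:group}

Let $A_1,\dots,A_N\in GL_d(\mathbb R)$ be arbitrary. Choose a chain $0=E_0\subsetneq E_1\subsetneq\dots\subsetneq E_r=\mathbb R^d$ of common invariant subspaces of maximal length. In an adapted basis the $A_\ell$ are block upper triangular, and by maximality, for each $j$ the $j$-th diagonal blocks have no common invariant subspace other than $0$ and the whole space. By Lemma~\ref{lem:block} we may replace $A_\ell$ by its block diagonal part $B_\ell$. Let $\Gamma=\{B_{\mathtt i}:|\mathtt i|\ge1\}$. Then $\mathbb R^d$ is a direct sum of irreducible $\Gamma$-modules, namely the coordinate subspaces of the blocks.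

The semigroup $\Gamma$ has little visible structure, but invariant subspaces and the non-vanishing of matrix coefficients are polynomial conditions, so they can be studied on the Zariski closure of $\Gamma$.

\subsection{A self-adjoint group}

A subset of $GL_d(\mathbb R)$ is \emph{Zariski closed} if it is the set of common zeros in $GL_d(\mathbb R)$ of a family of real polynomials in the matrix entries. These are the closed sets of a topology that is coarser than the Euclidean one. By Hilbert's basis theorem every descending chain of Zariski closed sets stabilizes. Left and right multiplications by a fixed matrix are homeomorphisms. For a subspace $V\subset\wedge^k\mathbb R^d$, the stabilizer $\{g:(\wedge^kg)V=V\}$ is a Zariski closed subgroup, being defined by $\langle y,(\wedge^kg)x\rangle=0$ for $x\in V$, $y\perp V$.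

\begin{lemma}\label{lem:group}
The Zariski closure $G$ of $\Gamma$ in $GL_d(\mathbb R)$ is a group, and $\mathbb R^d$ is a direct sum of irreducible $G$-modules.
\end{lemma}

\begin{proof}
For $g\in\Gamma$ the closed set $\{h:gh\in G\}$ contains $\Gamma$, hence $G$. So for $h\in G$ the closed set $\{g:gh\in G\}$ contains $\Gamma$, hence $G$, and $G$ is closed under multiplication. For $g\in G$ the chain of closed sets $G\supset gG\supset g^2G\supset\cdots$ stabilizes, say $g^mG=g^{m+1}G$, so $G=gG$. Then $g\in gG$ gives $1\in G$, and $1\in gG$ gives $g^{-1}\in G$. The stabilizer of the coordinate subspace of a block is closed and contains $\Gamma$, hence $G$; this subspace is irreducible for $G$ because it is irreducible for $\Gamma\subset G$.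
\end{proof}

To read singular values off the structure of $G$, we need a polar decomposition inside $G$, and for that $G$ should be stable under transposition.

\begin{theorem}[Mostow \cite{Mostow}]\label{thm:mostow}
Every Zariski closed subgroup of $GL_d(\mathbb R)$ that acts completely reducibly on $\mathbb R^d$ is self-adjoint for some inner product on $\mathbb R^d$.
\end{theorem}

Complete reducibility, which means that $\mathbb R^d$ is a direct sum of irreducible modules, is necessary: for a self-adjoint group the orthogonal complement of an invariant subspace is invariant. This is why the block reduction comes first. We conjugate the $B_\ell$, $\Gamma$ and $G$ by one more matrix, keeping the names, so that the inner product of Theorem~\ref{thm:mostow} is the standard one. From now on $G^T=G$.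

Being closed in the Euclidean topology, $G$ is a Lie group with Lie algebra $\mathfrak g=\{X:\exp(tX)\in G\text{ for all }t\in\mathbb R\}$. Its Euclidean identity component $G^0$ is a normal subgroup generated by $\exp\mathfrak g$. Both $\mathfrak g$ and $G^0$ are stable under transposition, so $\mathfrak g=\mathfrak k\oplus\mathfrak p$, where $\mathfrak k$ and $\mathfrak p$ consist of the skew and the symmetric matrices in $\mathfrak g$. Let $K=G\cap O(d)$, a compact Lie group with Lie algebra $\mathfrak k$ and identity component $K^0$.

\begin{lemma}[Polar decomposition]\label{lem:polar}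
$G^0=K^0\exp\mathfrak p$, and $G^0$ has finite index in $G$.
\end{lemma}

\begin{proof}
Let $g\in G$ and let $Y=\frac12\log(g^Tg)$, the symmetric matrix with $\exp(2Y)=g^Tg\in G$. Let $f$ be a polynomial vanishing on $G$. Diagonalizing $Y$, we get $f(\exp(2tY))=\sum_{j=1}^ma_je^{\lambda_jt}$ with distinct real $\lambda_j$. This vanishes for $t=0,\dots,m-1$, because $\exp(2tY)=(g^Tg)^t\in G$. The numbers $e^{\lambda_j}$ are distinct, so the Vandermonde determinant shows that all $a_j$ are zero. Hence $\exp(tY)\in G$ for all real $t$, that is, $Y\in\mathfrak p$, and $u=g\exp(-Y)$ lies in $G$ and satisfies $u^Tu=1$. The map $K\times\mathfrak p\to G$, $(u,Y)\mapsto u\exp Y$, is thus a continuous bijection with continuous inverse $g\mapsto(g\exp(-Y),Y)$. It maps the identity component $K^0\times\mathfrak p$ onto $G^0$, and $G$ has as many components as the compact Lie group $K$, which has finitely many.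
\end{proof}

\subsection{Roots and the Cartan decomposition}

Let $\mathfrak a\subset\mathfrak p$ be a maximal subspace of pairwise commuting matrices; it will play the role of the diagonal matrices. Equip $\mathfrak g$ with the inner product $\operatorname{tr}(XY^T)$ and the norm $\|X\|_2=\operatorname{tr}(XX^T)^{1/2}$. For $H\in\mathfrak a$ the operator $X\mapsto[H,X]$ is symmetric, since $\operatorname{tr}([H,X]Y^T)=\operatorname{tr}(HXY^T-XHY^T)=\operatorname{tr}(X[H,Y]^T)$, and these operators commute by the Jacobi identity. Diagonalizing them simultaneously gives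
\[
\mathfrak g=\mathfrak g_0\oplus\bigoplus_{\beta\in\Delta}\mathfrak g_\beta,\qquad\mathfrak g_\beta=\{X\in\mathfrak g:[H,X]=\beta(H)X\text{ for all }H\in\mathfrak a\},
\]
where $\Delta\subset\mathfrak a^*\setminus\{0\}$ is the finite set of \emph{roots}, those $\beta\ne0$ with $\mathfrak g_\beta\ne0$. From $[H,X^T]=-[H,X]^T$ we get $\mathfrak g_\beta^T=\mathfrak g_{-\beta}$, so $\Delta=-\Delta$. Also $\mathfrak g_0\cap\mathfrak p=\mathfrak a$, because for $Y\in\mathfrak g_0\cap\mathfrak p$ the space $\mathfrak a+\mathbb RY$ is commutative.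

Fix $H_1\in\mathfrak a$ with $\beta(H_1)\ne0$ for all $\beta\in\Delta$, and put $\Delta^+=\{\beta\in\Delta:\beta(H_1)>0\}$, so that $\Delta=\Delta^+\cup(-\Delta^+)$. Let
\[
\mathfrak a^+=\{H\in\mathfrak a:\beta(H)\ge0\ \text{for all}\ \beta\in\Delta^+\},\qquad\mathfrak a^{++}=\{H\in\mathfrak a:\beta(H)>0\ \text{for all}\ \beta\in\Delta^+\}.
\]
If $\Delta$ is empty, both sets equal $\mathfrak a$. For $G=GL_d(\mathbb R)$ one may take for $\mathfrak a$ the diagonal matrices and for $\mathfrak a^+$ those with non-increasing entries, and the next lemma is the singular value decomposition of matrices of positive determinant.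

\begin{lemma}[Cartan decomposition]\label{lem:cartan}
$G^0=K^0\exp(\mathfrak a^+)K^0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:polar} it suffices to find, for $Y\in\mathfrak p$, an element $u\in K^0$ with $uYu^{-1}\in\mathfrak a^+$; then $u_0\exp Y=u_0u^{-1}\exp(uYu^{-1})u$. Choose $u$ in the compact group $K^0$ maximizing $\operatorname{tr}(H_1uYu^{-1})$ and put $Y'=uYu^{-1}\in\mathfrak p$. For $Z\in\mathfrak k$ we have $\exp(tZ)\in K^0$, so $F(t)=\operatorname{tr}(H_1e^{tZ}Y'e^{-tZ})$ has a maximum at $t=0$. By cyclicity of the trace,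
\[
0=F'(0)=\operatorname{tr}(H_1[Z,Y'])=\operatorname{tr}(Z[Y',H_1]),\qquad0\ge F''(0)=\operatorname{tr}(H_1[Z,[Z,Y']])=\operatorname{tr}([H_1,Z][Z,Y']).
\]
The commutator $[Y',H_1]$ of two symmetric matrices is skew, so we may take $Z=[Y',H_1]$ in the first relation and obtain $0=\operatorname{tr}(Z^2)=-\|Z\|_2^2$. Thus $Y'$ commutes with $H_1$. Since no root vanishes at $H_1$, the centralizer of $H_1$ in $\mathfrak g$ is $\mathfrak g_0$, and $Y'\in\mathfrak g_0\cap\mathfrak p=\mathfrak a$.

Now let $\beta\in\Delta^+$, $0\ne X\in\mathfrak g_\beta$ and $Z=X-X^T\in\mathfrak k$. Since $X^T\in\mathfrak g_{-\beta}$, we have $[H_1,Z]=\beta(H_1)(X+X^T)$ and $[Z,Y']=-\beta(Y')(X+X^T)$, and $X+X^T\ne0$ because $\mathfrak g_\beta\cap\mathfrak g_{-\beta}=0$. The second relation reads $0\ge-\beta(H_1)\beta(Y')\|X+X^T\|_2^2$, so $\beta(Y')\ge0$. Hence $Y'\in\mathfrak a^+$.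
\end{proof}

\section{Weights and the potentials $\Phi^\psi$}\label{sec:weights}

\subsection{Admissible orderings of the weights}

Choose an orthonormal basis $e_1,\dots,e_d$ of $\mathbb R^d$ that diagonalizes the commuting symmetric matrices in $\mathfrak a$: $He_i=\chi_i(H)e_i$ with $\chi_i\in\mathfrak a^*$. The functionals $\chi_i$ need not be distinct. For $g=u_1\exp(H)u_2$ with $u_1,u_2\in K^0\subset O(d)$, the singular values of $g$ are the numbers $e^{\chi_i(H)}$.

For a rearrangement $w$ of $\alpha$ put $\psi_w=\sum_iw_i\chi_i\in\mathfrak a^*$. For a permutation $\tau$ of $\{1,\dots,d\}$ let $w^\tau$ be the rearrangement with $w^\tau_{\tau(k)}=\alpha_k$, and let $I^\tau_k=\{\tau(1),\dots,\tau(k)\}$, so that $I^\tau_1\subset\dots\subset I^\tau_d$ are nested. With $\chi_I=\sum_{i\in I}\chi_i$ and $\alpha_j=\sum_{k\ge j}c_k$,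
\begin{equation}\label{eq:psi}
\psi_{w^\tau}=\sum_{j=1}^d\alpha_j\chi_{\tau(j)}=\sum_{k=1}^dc_k\chi_{I^\tau_k}.
\end{equation}
Say that $\tau$ \emph{sorts} $H\in\mathfrak a$ if $\chi_{\tau(1)}(H)\ge\dots\ge\chi_{\tau(d)}(H)$. In that case
\begin{equation}\label{eq:phisorted}
\varphi^\alpha(u_1\exp(H)u_2)=e^{\psi_{w^\tau}(H)}\qquad(u_1,u_2\in K^0).
\end{equation}
Call $\tau$ \emph{admissible} if it sorts some point of $\mathfrak a^{++}$, and call a rearrangement admissible if it equals $w^\tau$ for an admissible $\tau$. Let
\[
\Psi=\{\psi_w:w\text{ an admissible rearrangement of }\alpha\},\qquad|\Psi|\le M(\alpha).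
\]

\begin{lemma}\label{lem:sort}
Every $H\in\mathfrak a^+$ is sorted by an admissible permutation.
\end{lemma}

\begin{proof}
The points $H+\frac1nH_1$ lie in $\mathfrak a^{++}$. Some permutation $\tau$ sorts infinitely many of them; it is admissible, and it sorts the limit $H$.
\end{proof}

In Example~\ref{ex:root}, if $G$ is the group of all block diagonal matrices, take for $\mathfrak a$ the diagonal matrices, with $\chi_i(H)=H_{ii}$ and $\Delta^+=\{\chi_1-\chi_2\}$. The admissible permutations are the three that list $1$ before $2$, and $\Psi$ corresponds to the three monomials found there.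

\subsection{Highest weight modules}

By \eqref{eq:phisorted} and Lemma~\ref{lem:sort}, $\varphi^\alpha$ is described on $G^0$ by the functions $e^{\psi(H)}$, $\psi\in\Psi$. It is not apparent that such a function is submultiplicative in $g$, or even well defined. In view of \eqref{eq:psi}, both follow once $e^{\chi_{I^\tau_k}(H)}$ is shown to be an operator norm on \emph{all} of $\mathfrak a^+$, and not only at the points sorted by $\tau$.

The Lie algebra $\mathfrak g$ acts on $\wedge^k\mathbb R^d$ by $X(v_1\wedge\dots\wedge v_k)=\sum_jv_1\wedge\dots\wedge Xv_j\wedge\dots\wedge v_k$. This action respects brackets and exponentiates to $\wedge^k\exp X$. As $G^0$ is generated by $\exp\mathfrak g$, a subspace is $G^0$-invariant if and only if it is $\mathfrak g$-invariant. A \emph{weight vector} of weight $\lambda\in\mathfrak a^*$ is a nonzero $v$ with $Hv=\lambda(H)v$ for all $H\in\mathfrak a$. The $e_I$, $|I|=k$, form a basis of weight vectors with weights $\chi_I$, so every weight that occurs is some $\chi_I$. If $v$ has weight $\lambda$ and $X\in\mathfrak g_\beta$ with $\beta\in\Delta\cup\{0\}$,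 then $HXv=XHv+[H,X]v=(\lambda+\beta)(H)Xv$, so $Xv$ is zero or has weight $\lambda+\beta$.

\begin{lemma}\label{lem:highest}
Let $\tau$ be admissible and $1\le k\le d$. There is an irreducible $G^0$-submodule $U_k\subset\wedge^k\mathbb R^d$ such that
\[
\|(\wedge^kg)|_{U_k}\|=e^{\chi_{I^\tau_k}(H)}\qquad\text{whenever }g=u_1\exp(H)u_2,\ u_1,u_2\in K^0,\ H\in\mathfrak a^+.
\]
\end{lemma}

\begin{proof}
Put $\lambda=\chi_{I^\tau_k}$. Since $G^0$ is stable under transposition, orthogonal complements of $G^0$-submodules are submodules, and $\wedge^k\mathbb R^d$ is an orthogonal direct sum of irreducible ones. The projections onto the summands commute with $G^0$, hence with $\mathfrak a$. Some projection of $e_{I^\tau_k}$ is nonzero; it is a weight vector of weight $\lambda$ in a summand $U_k$. Let $U^\lambda=\{v\in U_k:Hv=\lambda(H)v\text{ for all }H\in\mathfrak a\}\ne0$.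

Let $H_\tau\in\mathfrak a^{++}$ be sorted by $\tau$. Then $\lambda(H_\tau)$ is the sum of the $k$ largest numbers among the $\chi_i(H_\tau)$, so no weight of $\wedge^k\mathbb R^d$ has a larger value at $H_\tau$. For $\beta\in\Delta^+$ we have $(\lambda+\beta)(H_\tau)>\lambda(H_\tau)$, so $\lambda+\beta$ is not a weight, and $\mathfrak g_\beta U^\lambda=0$. This is where admissibility is used. Also $\mathfrak g_0U^\lambda\subset U^\lambda$.

Let $U'\subset U_k$ be the span of the vectors $Y_1\cdots Y_mv$ with $m\ge0$, $v\in U^\lambda$ and each $Y_j$ in some $\mathfrak g_{-\beta}$, $\beta\in\Delta^+$. We show by induction on $m$ that $XY_1\cdots Y_mv\in U'$ for all $X\in\mathfrak g$. For $m=0$, split $X$ into its components: those in $\mathfrak g_\beta$ with $\beta\in\Delta^+$ kill $v$, the one in $\mathfrak g_0$ keeps $v$ in $U^\lambda$, and those in $\mathfrak g_{-\beta}$ map $v$ into $U'$ by definition. For $m\ge1$ write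
\[
XY_1Y_2\cdots Y_mv=Y_1(XY_2\cdots Y_mv)+[X,Y_1]Y_2\cdots Y_mv .
\]
By induction $XY_2\cdots Y_mv$ and the last term lie in $U'$, and $Y_1U'\subset U'$. So $U'$ is a nonzero $\mathfrak g$-invariant subspace of the irreducible module $U_k$, and $U'=U_k$.

Thus $U_k$ is spanned by weight vectors whose weights are $\lambda$ minus a sum of elements of $\Delta^+$. For $H\in\mathfrak a^+$ these weights are at most $\lambda(H)$ at $H$. The operator $\wedge^k\exp(H)$ is symmetric and positive, so its norm on $U_k$ is its largest eigenvalue there, namely $e^{\lambda(H)}$. Finally, $\wedge^ku_1$ and $\wedge^ku_2$ are orthogonal and preserve $U_k$.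
\end{proof}

\subsection{The potentials}

For each $\psi\in\Psi$ fix an admissible $\tau$ with $\psi=\psi_{w^\tau}$, and let $\mathcal U^\psi=(U_1,\dots,U_d)$ be a tuple of modules given by Lemma~\ref{lem:highest}. For any tuple $\mathcal V=(V_1,\dots,V_d)$ of nonzero subspaces $V_k\subset\wedge^k\mathbb R^d$ and $g\in G$ put
\[
g\mathcal V=\bigl((\wedge^kg)V_k\bigr)_{k=1}^d,\qquad\Phi_{\mathcal V}(g)=\prod_{k=1}^d\|(\wedge^kg)|_{V_k}\|^{c_k}.
\]
Lemma~\ref{lem:highest} and \eqref{eq:psi} give
\begin{equation}\label{eq:PhiU}
\Phi_{\mathcal U^\psi}(u_1\exp(H)u_2)=e^{\psi(H)}\qquad(u_1,u_2\in K^0,\ H\in\mathfrak a^+).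
\end{equation}
The elements of $\Gamma$ need not lie in $G^0$ and need not fix $\mathcal U^\psi$, and in general one only has $\Phi_{\mathcal V}(gh)\le\Phi_{h\mathcal V}(g)\Phi_{\mathcal V}(h)$. As in Example~\ref{ex:cyclic}, we maximize over the orbit $\mathcal O^\psi=\{g\,\mathcal U^\psi:g\in G\}$. Let $F$ be a set of representatives of $G/G^0$, finite by Lemma~\ref{lem:polar}. Since $G^0$ fixes $\mathcal U^\psi$, the orbit is the finite set $\{f\mathcal U^\psi:f\in F\}$. Since $G^0$ is normal, a subspace $V$ is $G^0$-invariant if and only if $(\wedge^kf)V$ is, so every entry of every tuple in $\mathcal O^\psi$ is an irreducible $G^0$-module. Define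
\[
\Phi^\psi(g)=\max_{\mathcal V\in\mathcal O^\psi}\Phi_{\mathcal V}(g)\qquad(g\in G).
\]

\begin{lemma}\label{lem:Phi}
\begin{enumerate}
\item[(a)] $\Phi^\psi$ is submultiplicative on $G$, and $\mathtt i\mapsto\Phi^\psi(B_{\mathtt i})$ is a potential.
\item[(b)] There is $C_0\ge1$ such that $\Phi(fg)/\Phi(g)\in[C_0^{-1},C_0]$ for $f\in F$, $g\in G^0$ and $\Phi\in\{\varphi^\alpha\}\cup\{\Phi^\psi:\psi\in\Psi\}$.
\item[(c)] $\varphi^\alpha\asymp\max_{\psi\in\Psi}\Phi^\psi$ on $G$.
\item[(d)] For each $g\in G^0$ fix $H(g)\in\mathfrak a^+$ with $g\in K^0\exp(H(g))K^0$. Then $\Phi^\psi(g)\asymp\max_{f\in F}e^{\psi(H(f^{-1}gf))}$ as functions of $g\in G^0$.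
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\mathcal V\in\mathcal O^\psi$ we have $h\mathcal V\in\mathcal O^\psi$, so $\Phi_{\mathcal V}(gh)\le\Phi_{h\mathcal V}(g)\Phi_{\mathcal V}(h)\le\Phi^\psi(g)\Phi^\psi(h)$. From $\|(\wedge^kg)|_V\|\ge\|\wedge^kg^{-1}\|^{-1}$ we get $\Phi^\psi(B_{\mathtt i})\ge\varphi^\alpha(B_{\mathtt i}^{-1})^{-1}\ge(\max_\ell\varphi^\alpha(B_\ell^{-1}))^{-|\mathtt i|}$.

(b) Submultiplicativity gives $\Phi(fg)\le\Phi(f)\Phi(g)$ and $\Phi(g)\le\Phi(f^{-1})\Phi(fg)$, and there are finitely many $f$ and $\Phi$.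

(c) Restricting an operator does not increase its norm, so $\Phi^\psi\le\varphi^\alpha$ by \eqref{eq:phi}. By (b) it suffices to prove the reverse bound on $G^0$. Write $g=u_1\exp(H)u_2$ with $H\in\mathfrak a^+$ (Lemma~\ref{lem:cartan}), let $\tau'$ be an admissible permutation that sorts $H$ (Lemma~\ref{lem:sort}), and put $\psi=\psi_{w^{\tau'}}\in\Psi$. By \eqref{eq:phisorted} and \eqref{eq:PhiU}, $\varphi^\alpha(g)=e^{\psi(H)}=\Phi_{\mathcal U^\psi}(g)\le\Phi^\psi(g)$. Note that $\tau'$ may differ from the permutation used to construct $\mathcal U^\psi$; formula \eqref{eq:PhiU} involves only $\psi$ and holds on all of $\mathfrak a^+$.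

(d) Write $\mathcal U=\mathcal U^\psi$, and let $f\in F$, $g\in G^0$, $g'=f^{-1}gf\in G^0$. From $g=fg'f^{-1}$ we get $\Phi_{f\mathcal U}(g)\le\varphi^\alpha(f)\Phi_{\mathcal U}(g')\varphi^\alpha(f^{-1})$, and from $g'=f^{-1}gf$ we get $\Phi_{\mathcal U}(g')\le\varphi^\alpha(f^{-1})\Phi_{f\mathcal U}(g)\varphi^\alpha(f)$. By \eqref{eq:PhiU}, $\Phi_{\mathcal U}(g')=e^{\psi(H(g'))}$. Take the maximum over $f$.
\end{proof}

By (b) and (d), $\Phi^\psi$ depends up to $\asymp$ only on the functional $\psi$, and not on the choices of $\tau$ and $\mathcal U^\psi$.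

\section{Connecting words and the upper bound}\label{sec:connect}

Fix $\psi\in\Psi$ and write $\mathcal O=\mathcal O^\psi$. By Lemma~\ref{lem:connect}, quasi-multiplicativity of $\Phi^\psi$ amounts to finding one element of $\Gamma$ at which $d$ given matrix coefficients are all nonzero. Each coefficient is a polynomial, and on an irreducible set finitely many nonzero polynomials have a common point of non-vanishing. So we need the decomposition of $G$ into Zariski irreducible pieces. These can be larger than the cosets of $G^0$: the group $GL_1(\mathbb R)$ is Zariski irreducible but has two Euclidean components.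

A nonempty Zariski closed set is \emph{irreducible} if it is not a finite union of proper closed subsets. Because descending chains stabilize, every closed set is a union of finitely many maximal irreducible closed subsets, its \emph{irreducible components}, and none of them is contained in the union of the others.

\begin{lemma}\label{lem:comp}
There is a subgroup $G_1$ with $G^0\subset G_1\subset G$ such that every coset $zG_1$, $z\in G$, is irreducible and is Zariski open and closed in $G$. Moreover, $G_1$ fixes every $\mathcal V\in\mathcal O$.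
\end{lemma}

\begin{proof}
Left translations by elements of $G$ permute the irreducible components of $G$ and act transitively on points. Some point lies on exactly one component, so every point does. Hence the components are disjoint, and being closed and finite in number they are also open in $G$. Let $G_1$ be the component containing $1$. For $g\in G_1$, the component $gG_1$ contains $g$, so $gG_1=G_1$. This gives $G_1G_1\subset G_1$ and, since $1\in gG_1$, also $g^{-1}\in G_1$. The cosets $zG_1$ are components. The set $G_1$ is open and closed in $G$ for the Euclidean topology as well, so it contains the connected group $G^0$.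

Let $\mathcal V\in\mathcal O$. The stabilizer of $\mathcal V$ in $G_1$ is Zariski closed, and it contains $G^0$, so it has finite index. The irreducible set $G_1$ is then a finite union of closed cosets of the stabilizer, so it equals one of them, and the stabilizer is $G_1$.
\end{proof}

\begin{lemma}\label{lem:word}
Let $\mathcal W=(W_k)$ and $\mathcal V'=(V'_k)$ belong to $\mathcal O$, and let $x_k\in W_k$ and $y_k\in V'_k$ be unit vectors $(1\le k\le d)$. There is $\gamma\in\Gamma$ with $\gamma\mathcal W=\mathcal V'$ and $\langle y_k,(\wedge^k\gamma)x_k\rangle\ne0$ for all $k$.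
\end{lemma}

\begin{proof}
Since $\mathcal O$ is a single orbit, there is $z\in G$ with $z\mathcal W=\mathcal V'$. Every $\gamma$ in the coset $zG_1$ satisfies $\gamma\mathcal W=\mathcal V'$, by Lemma~\ref{lem:comp}. Fix $k$. The span of $\{(\wedge^kg)x_k:g\in G_1\}$ is a nonzero subspace of $W_k$ that is invariant under $G^0\subset G_1$, so it equals the irreducible module $W_k$. Hence the vectors $(\wedge^k\gamma)x_k$, $\gamma\in zG_1$, span $V'_k$, and
\[
X_k=\{\gamma\in zG_1:\langle y_k,(\wedge^k\gamma)x_k\rangle=0\}
\]
is a proper Zariski closed subset of $zG_1$. By irreducibility, $zG_1\setminus\bigcup_kX_k$ is nonempty. It is Zariski open in $zG_1$, hence in $G$, so it meets the dense subset $\Gamma$.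
\end{proof}

\begin{proposition}\label{prop:qm}
The potential $\mathtt i\mapsto\Phi^\psi(B_{\mathtt i})$ is quasi-multiplicative.
\end{proposition}

\begin{proof}
Fix $\mathcal W,\mathcal V'\in\mathcal O$. The set of tuples of unit vectors $(x_k,y_k)_k$ as in Lemma~\ref{lem:word} is compact, and by that lemma it is covered by the open sets $\{\min_k|\langle y_k,(\wedge^k\gamma)x_k\rangle|>0\}$, where $\gamma\in\Gamma$ and $\gamma\mathcal W=\mathcal V'$. Finitely many $\gamma$ suffice, and the maximum over these $\gamma$ of $\min_k|\langle y_k,(\wedge^k\gamma)x_k\rangle|$ is continuous and positive, hence bounded below. As $\mathcal O\times\mathcal O$ is finite, there are a finite set $S'\subset\Gamma$ and $\delta>0$ such that in Lemma~\ref{lem:word} one can always take $\gamma\in S'$ with $|\langle y_k,(\wedge^k\gamma)x_k\rangle|\ge\delta$ for all $k$.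

Let $g,h\in\Gamma$. Choose $\mathcal V,\mathcal V'\in\mathcal O$ with $\Phi^\psi(h)=\Phi_{\mathcal V}(h)$ and $\Phi^\psi(g)=\Phi_{\mathcal V'}(g)$, and put $\mathcal W=h\mathcal V$. For each $k$, let $x_k\in W_k$ and $y_k\in V'_k$ be the unit vectors given by Lemma~\ref{lem:connect} for the maps $\wedge^kh\colon V_k\to W_k$ and $\wedge^kg\colon V'_k\to\wedge^k\mathbb R^d$. Take the corresponding $\gamma\in S'$. It maps $W_k$ to $V'_k$, so
\[
\|\wedge^k(g\gamma h)|_{V_k}\|\ge\delta\,\|(\wedge^kg)|_{V'_k}\|\,\|(\wedge^kh)|_{V_k}\|\qquad(1\le k\le d).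
\]
Raising to the power $c_k$ and multiplying, with $\sum_kc_k=\alpha_1$, we get $\Phi^\psi(g\gamma h)\ge\Phi_{\mathcal V}(g\gamma h)\ge\delta^{\alpha_1}\Phi^\psi(g)\Phi^\psi(h)$. Write each $\gamma\in S'$ as $B_{\mathtt k}$ for one nonempty word $\mathtt k$, and let $S$ be the set of these words.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The potentials $\varphi^\alpha(A_{\mathtt i})$ and $\varphi^\alpha(B_{\mathtt i})$ have the same equilibrium states; let $\mathcal E$ be the set of ergodic ones. By Lemma~\ref{lem:Phi}(c), $\varphi^\alpha(B_{\mathtt i})\asymp\max_{\psi\in\Psi}\Phi^\psi(B_{\mathtt i})$. By Propositions~\ref{prop:qm} and~\ref{prop:unique}, each $\Phi^\psi$ has at most one ergodic equilibrium state, denoted by $m_\psi$ if it exists, and by Lemma~\ref{lem:count} every element of $\mathcal E$ is one of the $m_\psi$. Therefore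
\begin{equation}\label{eq:chain}
|\mathcal E|\le|\Psi|\le\#\{\text{admissible rearrangements of }\alpha\}\le M(\alpha).
\end{equation}
Example~\ref{ex:sharp} shows that the bound is attained by diagonal matrices.
\end{proof}

\section{The equality cases}\label{sec:equality}

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
If (1) and (2) hold, Proposition~\ref{prop:triangular} gives $M(\alpha)$ ergodic equilibrium states. Conversely, suppose $|\mathcal E|=M(\alpha)$. By Proposition~\ref{prop:triangular} it suffices to prove (1). All inequalities in \eqref{eq:chain} are equalities, and this means: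
\begin{enumerate}
\item[(i)] every rearrangement of $\alpha$ is admissible;
\item[(ii)] the map $w\mapsto\psi_w$ is injective on rearrangements;
\item[(iii)] the measures $m_\psi$, $\psi\in\Psi$, all exist and are pairwise distinct; in particular, if $\Phi^\psi\asymp\Phi^{\psi'}$ on $G$, then $\psi=\psi'$.
\end{enumerate}
We use that $\alpha$ is non-constant in the following form: for all $i\ne j$ there is a rearrangement $w$ with $w_i<w_j$. We rule out in turn repeated weights, roots as in Example~\ref{ex:root}, and permuted axes as in Example~\ref{ex:cyclic}.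

\emph{The weights $\chi_i$ are distinct.} If $\chi_i=\chi_j$ with $i\ne j$, take $w$ with $w_i<w_j$ and exchange these two entries. The result $w'\ne w$ has $\psi_{w'}=\psi_w$, contradicting (ii).

\emph{There are no roots.} Suppose $\beta\in\Delta^+$ and $0\ne X\in\mathfrak g_\beta$. Some $Xe_j$ is nonzero and has weight $\chi_j+\beta$, so $\chi_i=\chi_j+\beta$ for some $i\ne j$. Then $\chi_i>\chi_j$ on $\mathfrak a^{++}$, so every admissible permutation $\tau$ lists $i$ before $j$, and $w^\tau_i\ge w^\tau_j$. A rearrangement with $w_i<w_j$ is therefore not admissible, contradicting (i).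

\emph{$G^0=\exp\mathfrak a$.} Now $\mathfrak g=\mathfrak g_0$ commutes with $\mathfrak a$, so it preserves the joint eigenspaces of $\mathfrak a$, which are the lines $\mathbb Re_i$ because the weights are distinct. So every element of $\mathfrak g$ is diagonal in the orthonormal basis $(e_i)$, hence symmetric. Thus $\mathfrak k=0$, the group $K^0$ is trivial, $\mathfrak g=\mathfrak g_0\cap\mathfrak p=\mathfrak a=\mathfrak a^+$, and $G^0=\exp\mathfrak a$ by Lemma~\ref{lem:polar}.

\emph{$G$ fixes each line $\mathbb Re_i$.} The joint eigenspaces of $G^0$ are the lines $\mathbb Re_i$. As $G^0$ is normal, each $f\in G$ permutes them: $f\mathbb Re_i=\mathbb Re_{\pi_f(i)}$. The map $f\mapsto\pi_f$ is a homomorphism that is trivial on $G^0$, so its image is the group $\Pi=\{\pi_f:f\in F\}$. For $H\in\mathfrak a$ and $f\in F$, the element $f^{-1}\exp(H)f\in G^0$ equals $\exp(H')$ for a unique $H'\in\mathfrak a$, and it multiplies $e_i$ by $e^{\chi_{\pi_f(i)}(H)}$. So $\chi_i(H')=\chi_{\pi_f(i)}(H)$ and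
\[
\psi_w(H')=\sum_iw_i\chi_{\pi_f(i)}(H)=\psi_{w\circ\pi_f^{-1}}(H),
\]
where $(w\circ\pi)_i=w_{\pi(i)}$. By (i), $\psi_w\in\Psi$ for every $w$, and Lemma~\ref{lem:Phi}(d) gives
\[
\Phi^{\psi_w}(\exp H)\asymp\max_{\pi\in\Pi}e^{\psi_{w\circ\pi}(H)}\qquad(H\in\mathfrak a).
\]
The right side is unchanged if $w$ is replaced by $w\circ\pi_0$ with $\pi_0\in\Pi$. Hence $\Phi^{\psi_w}\asymp\Phi^{\psi_{w\circ\pi_0}}$ on $G^0$, and on $G$ by Lemma~\ref{lem:Phi}(b). By (iii) and (ii), $w\circ\pi_0=w$ for every rearrangement $w$. If $\pi_0(i)=j\ne i$ for some $i$, a rearrangement with $w_i<w_j$ has $(w\circ\pi_0)_i\ne w_i$. So $\Pi$ is trivial.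

\emph{Conclusion.} Every element of $G$, in particular every $B_\ell$, is diagonal in the basis $(e_i)$. So the $B_\ell$ commute and are diagonalizable over $\mathbb R$, and the same holds for their restrictions to any common invariant subspace, which therefore contains a common eigenvector if it is nonzero. Hence every irreducible $\Gamma$-submodule of $\mathbb R^d$ is a line. The diagonal blocks chosen at the start of Section~\ref{sec:group} have size one, and the $A_\ell$ are simultaneously triangularizable over $\mathbb R$.
\end{proof}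

\section{Uniqueness for quasi-multiplicative potentials}\label{sec:gibbs}

It remains to prove Proposition~\ref{prop:unique}. For a multiplicative potential the Bernoulli measure satisfies $b[\mathtt i]=e^{-|\mathtt i|P}p(\mathtt i)$. We construct an ergodic measure $m$ with this property up to bounded factors, and show that a measure singular to $m$ sees too small a part of $Z_n$ to be an equilibrium state. The connecting words change lengths by a bounded amount, which we correct by truncation.

\begin{proof}[Proof of Proposition~\ref{prop:unique}]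
Let $S$ and $\kappa$ be as in the definition. Write $P=P(\Phi)$, $Z_n=Z_n(\Phi)$, $Z_0=1$, $L=\max_{\mathtt k\in S}|\mathtt k|$ and $R=\max(1,\Phi(1),\dots,\Phi(N))$. If $\mathtt v=\mathtt v'\mathtt v''$ with $|\mathtt v''|\le r$, then submultiplicativity gives $\Phi(\mathtt v')\ge R^{-r}\Phi(\mathtt v)$. Applying the definition twice, for nonempty $\mathtt a,\mathtt b,\mathtt c$ there are $\mathtt k_1,\mathtt k_2\in S$ with
\begin{equation}\label{eq:triple}
\Phi(\mathtt a\mathtt k_1\mathtt b\mathtt k_2\mathtt c)\ge\kappa\,\Phi(\mathtt a\mathtt k_1\mathtt b)\Phi(\mathtt c)\ge\kappa^2\Phi(\mathtt a)\Phi(\mathtt b)\Phi(\mathtt c).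
\end{equation}

\emph{Step 1: there is $C\ge1$ with $e^{nP}\le Z_n\le Ce^{nP}$ for all $n\ge0$.} The lower bound holds because $P$ is an infimum. Let $n,n'\ge1$. For $|\mathtt i|=n$ and $|\mathtt j|=n'$ choose $\mathtt k\in S$ as in the definition and let $\mathtt v$ be the prefix of $\mathtt{ikj}$ of length $n+n'$; then $\Phi(\mathtt v)\ge R^{-L}\kappa\Phi(\mathtt i)\Phi(\mathtt j)$. A given $\mathtt v$ arises from at most $|S|N^L$ pairs $(\mathtt i,\mathtt j)$: the word $\mathtt i$ is a prefix of $\mathtt v$, and once $\mathtt k$ is given, at most $L$ letters of $\mathtt j$ are undetermined. Summing, $Z_nZ_{n'}\le CZ_{n+n'}$ with $C=\max(1,\kappa^{-1}R^L|S|N^L)$. By induction $Z_{qn}\ge C^{1-q}Z_n^q$, and letting $q\to\infty$ in $\frac1{qn}\log Z_{qn}$ gives $P\ge\frac1n\log(Z_n/C)$.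

\emph{Step 2: there are an invariant measure $m$ and $c>0$ such that for all nonempty $\mathtt i$}
\begin{equation}\label{eq:gibbs}
c\,e^{-|\mathtt i|P}\Phi(\mathtt i)\le m[\mathtt i]\le C^2e^{-|\mathtt i|P}\Phi(\mathtt i).
\end{equation}
Let $m_n$ give mass $\Phi(\mathtt v)/Z_n$ to the point $\mathtt v111\cdots$ for each $|\mathtt v|=n$. Let $\nu_n=\frac1n\sum_{j=0}^{n-1}m_n\circ T^{-j}$, and let $m$ be a weak-$*$ limit point of $(\nu_n)$. It is invariant because $|\int f\circ T\,d\nu_n-\int f\,d\nu_n|\le\frac2n\max|f|$ for continuous $f$. Cylinders are open and closed, so $\nu_n[\mathtt i]\to m[\mathtt i]$ along the subsequence. Fix $\mathtt i$ with $|\mathtt i|=l\ge1$. For $0\le j\le n-l$, Step 1 gives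
\[
m_n(T^{-j}[\mathtt i])=\frac1{Z_n}\sum_{|\mathtt a|=j,\ |\mathtt b|=n-j-l}\Phi(\mathtt{aib})\le\frac{Z_jZ_{n-j-l}}{Z_n}\Phi(\mathtt i)\le C^2e^{-lP}\Phi(\mathtt i).
\]
The remaining indices $n-l<j<n$ contribute at most $l/n$ to $\nu_n[\mathtt i]$. This proves the upper bound.

For the lower bound let $1\le j\le n-l-2L-1$. For $|\mathtt a|=j$ and $|\mathtt b|=n-j-l>2L$ choose $\mathtt k_1,\mathtt k_2$ by \eqref{eq:triple} for $\mathtt a,\mathtt i,\mathtt b$, and let $\mathtt v$ be the prefix of length $n$ of $\mathtt a\mathtt k_1\mathtt i\mathtt k_2\mathtt b$. At most $2L$ letters are deleted, all from $\mathtt b$. So $\Phi(\mathtt v)\ge R^{-2L}\kappa^2\Phi(\mathtt a)\Phi(\mathtt i)\Phi(\mathtt b)$ and $[\mathtt v]\subset T^{-(j+r)}[\mathtt i]$ with $r=|\mathtt k_1|\in\{1,\dots,L\}$. A given $\mathtt v$ arises from at most $|S|^2N^{2L}$ pairs $(\mathtt a,\mathtt b)$: the word $\mathtt a$ is a prefix of $\mathtt v$, and given $\mathtt k_1,\mathtt k_2$, at most $2L$ letters of $\mathtt b$ are undetermined. Hence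
\[
\kappa^2Z_jZ_{n-j-l}\Phi(\mathtt i)\le R^{2L}|S|^2N^{2L}Z_n\sum_{r=1}^Lm_n(T^{-(j+r)}[\mathtt i]).
\]
By Step 1, $Z_jZ_{n-j-l}/Z_n\ge C^{-1}e^{-lP}$. Sum over the $n-l-2L-1$ values of $j$. Each index $j+r$ is less than $n$ and occurs at most $L$ times, so the sums over $r$ add up to at most $Ln\,\nu_n[\mathtt i]$. Dividing by $n$ and passing to the limit gives the lower bound with $c=\kappa^2/(CLR^{2L}|S|^2N^{2L})$.

\emph{Step 3: $m$ is ergodic.} Let $\mathtt i,\mathtt j$ be nonempty and $n\ge1$. For each $\mathtt a$ with $|\mathtt a|=n$ choose $\mathtt k_1,\mathtt k_2$ by \eqref{eq:triple} for $\mathtt i,\mathtt a,\mathtt j$, and let $\mathtt v_{\mathtt a}=\mathtt i\mathtt k_1\mathtt a\mathtt k_2\mathtt j$. With $r=|\mathtt k_1|+|\mathtt k_2|\in\{2,\dots,2L\}$ we have $[\mathtt v_{\mathtt a}]\subset[\mathtt i]\cap T^{-(|\mathtt i|+n+r)}[\mathtt j]$, and both bounds in \eqref{eq:gibbs} give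
\[
m[\mathtt v_{\mathtt a}]\ge c\kappa^2e^{-(|\mathtt i|+n+r+|\mathtt j|)P}\Phi(\mathtt i)\Phi(\mathtt a)\Phi(\mathtt j)\ge c\kappa^2e^{-2L|P|}C^{-4}\,m[\mathtt i]\,m[\mathtt j]\,e^{-nP}\Phi(\mathtt a).
\]
The cylinders $[\mathtt v_{\mathtt a}]$ with the same pair $(\mathtt k_1,\mathtt k_2)$ are disjoint, and there are at most $|S|^2$ pairs. Summing over $\mathtt a$ and using $Z_n\ge e^{nP}$,
\[
\sum_{r=2}^{2L}m\bigl([\mathtt i]\cap T^{-(|\mathtt i|+n+r)}[\mathtt j]\bigr)\ge|S|^{-2}\sum_{|\mathtt a|=n}m[\mathtt v_{\mathtt a}]\ge c'\,m[\mathtt i]\,m[\mathtt j]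
\]
with $c'=|S|^{-2}c\kappa^2e^{-2L|P|}C^{-4}$. If $X'$ and $Y'$ are unions of cylinders of a common length $l$, summing over these cylinders gives $\sum_{r=2}^{2L}m(X'\cap T^{-(l+1+r)}Y')\ge c'm(X')m(Y')$.

Let $X$ be a Borel set with $T^{-1}X=X$, let $Y=\Sigma_N\setminus X$, and let $\varepsilon>0$. Every Borel set is approximated in measure by finite unions of cylinders, and these can be refined to a common length. Choose $X',Y'$ as above with $m(X\triangle X')<\varepsilon$ and $m(Y\triangle Y')<\varepsilon$. Since $X\cap T^{-q}Y=\emptyset$ and $m$ is invariant, $m(X'\cap T^{-q}Y')<2\varepsilon$ for all $q$. So $c'm(X')m(Y')\le4L\varepsilon$, and $\varepsilon\to0$ gives $m(X)m(Y)=0$.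

\emph{Step 4: every ergodic equilibrium state equals $m$.} Let $\mu\ne m$ be an ergodic equilibrium state. Distinct ergodic measures are mutually singular, so there is a Borel set $E$ with $\mu(E)=1$ and $m(E)=0$. Let $0<\varepsilon<\min(c,\frac12)$. Approximating $E$ for the measure $\mu+m$, we find $n$ and a set $W$ of words of length $n$ such that $E'=\bigcup_{\mathtt i\in W}[\mathtt i]$ has $q=\mu(E')>1-\varepsilon$ and $m(E')<\varepsilon$. Let $W^c$ be the set of the other words of length $n$. By \eqref{eq:gibbs} and Step 1,
\[
\sum_{\mathtt i\in W}\Phi(\mathtt i)\le\frac\varepsilon c\,e^{nP},\qquad\sum_{\mathtt i\in W^c}\Phi(\mathtt i)\le Ce^{nP}.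
\]
Apply the first inequality of \eqref{eq:variational}, then \eqref{eq:jensen} to $W$ and to $W^c$ (omitting $W^c$ if $q=1$), and use $-q\log q-(1-q)\log(1-q)\le\log2$:
\[
nP\le q\log\Bigl(\frac\varepsilon c\,e^{nP}\Bigr)+(1-q)\log\bigl(Ce^{nP}\bigr)+\log2\le nP+\frac12\log\frac\varepsilon c+\log C+\log2 .
\]
Here we used $q>\frac12$, $\varepsilon<c$ and $C\ge1$. For small $\varepsilon$ this is false.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM} Jairo Bochi and Ian D. Morris, \emph{Equilibrium states of generalised singular value potentials and applications to affine iterated function systems}, arXiv:1710.04499 (2017).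

\bibitem{Mostow} Mostow, \emph{Self-adjoint groups}, Ann. of Math. 62 (1955).

\end{thebibliography}
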